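# Nested gaps and the smallest complexity differences that force unbounded $\mathcal S$-adic alphabets

## 1. Two substitutions and a word with many gaps

For integers $a,b\ge 1$ consider two rules for rewriting words over $\{0,1\}$ letter by letter:
$$\alpha_a:\ 0\mapsto 0,\quad 1\mapsto 10^a1;\qquad\qquad \beta_b:\ 0\mapsto 0^b1,\quad 1\mapsto 0^{b+1}1 .$$
Products are compositions: $(\alpha\beta)(w)=\alpha(\beta(w))$. Take integers $a_1<a_2<\dots<a_k$ and put $T_0=1$, $T_i=\alpha_{a_1}\cdots\alpha_{a_i}(1)$. Since every $\alpha_a$ fixes $0$,
$$T_i=\alpha_{a_1}\cdots\alpha_{a_{i-1}}(10^{a_i}1)=T_{i-1}\,0^{a_i}\,T_{i-1}.$$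
For instance, $a_1=2$ and $a_2=9$ give $T_1=1001$ and $T_2=1001\,0^{9}\,1001$. Each $T_i$ begins and ends with $1$ and is a prefix of $T_k$, so $T_k$ contains all the gaps $10^{a_1}1,\ 10^{a_2}1,\dots,10^{a_k}1$. With $b>a_k$ and $\Gamma=\alpha_{a_1}\cdots\alpha_{a_k}\beta_b$ we have
$$\Gamma(0)=0^bT_k,\qquad \Gamma(1)=0^{b+1}T_k .$$

We shall compose infinitely many such substitutions $\Gamma_1,\Gamma_2,\dots$, with longer and longer lists of gaps, and study the resulting set $X$ of bi-infinite sequences. Two features of the gaps work together.

First, if consecutive gaps grow at least by a factor $4$, then at each word length at most one gap produces an extra word with two continuations. This keeps the number of words of length $n$ very small: it grows by $1$ or $2$ when $n$ grows by $1$.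

Second, suppose somebody describes $X$ as built from only $N$ building blocks of comparable length. Such a description turns out to involve about $N+2N^2$ free integers, and it would have to reproduce all the gap lengths $a_i$. If there are $k=2N^2+N+1$ gaps, one more than the number of free integers, then some choice of gap lengths cannot be reproduced.

So $X$ will have very few words, and yet it cannot be built, in a sense made precise now, with boundedly many blocks at each scale.

## 2. Subshifts, $\mathcal S$-adic sequences, and the number to be minimized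

**Words and languages.** A subshift $X\subseteq\mathcal A^{\mathbb Z}$ is a closed shift-invariant set, $L(X)$ is the set of words that occur in its points, $p_X(n)$ is the number of words of length $n$ in $L(X)$, and $s_X(n)=p_X(n+1)-p_X(n)$. A set $K$ of words is *factorial* if it contains all factors of its words. It is *extendable* if every word of $K$ can be extended within $K$ by a letter on each side. It is *uniformly recurrent* if every word of $K$ occurs in every sufficiently long word of $K$. We write $p_K(n)$ for the number of words of length $n$ in $K$, and $\mathrm{Suff}$ for "set of suffixes of".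

We use two textbook facts. A nonempty factorial extendable set is the language of exactly one subshift, and this subshift is minimal if and only if the language is uniformly recurrent. The Morse–Hedlund theorem says that for infinite $X$ one has $s_X(n)\ge1$ and $p_X(n)\ge n+1$ for all $n\ge1$.

**Special words.** Let $K$ be factorial and extendable. A word $w\in K$ is *right special* if at least two letters $e$ satisfy $we\in K$, and $RS(K)$ is the set of right special words. It is closed under suffixes. *Left special* words are defined symmetrically and are closed under prefixes. A *bispecial* word is both. Counting the words of length $n+1$ by their prefix, or by their suffix, of length $n$ gives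
$$p_K(n+1)-p_K(n)=\sum_{|w|=n}\big(\#\{e:we\in K\}-1\big)=\sum_{|w|=n}\big(\#\{e:ew\in K\}-1\big).\tag{4}$$
Over $\{0,1\}$ this is the number of right special words of length $n$. If no word of length $n$ is right special, then every word of length $\ge n$ has a unique right extension, so $p_K$ is bounded.

Example. Iterating $0\mapsto01$, $1\mapsto0$ gives $0100101001001\dots$. The words of length $2$ are $00,01,10$, those of length $3$ are $001,010,100,101$, and the only right special word of length $2$ is $10$.

**$\mathcal S$-adic sequences.** A substitution is a map $\tau\colon\mathcal A^+\to\mathcal B^+$ that replaces each letter of a word by a nonempty word. An $\mathcal S$-adic sequence is a sequence $\boldsymbol\sigma=(\sigma_n\colon\mathcal A_{n+1}\to\mathcal A_n^+)_{n\ge0}$ of substitutions, and $\sigma_{[0,n)}=\sigma_0\sigma_1\cdots\sigma_{n-1}$. It generates the subshift $X_{\boldsymbol\sigma}$ of all $x\in\mathcal A_0^{\mathbb Z}$ such that, for all $\ell\ge 0$, the word $x_{[-\ell,\ell)}$ occurs in $\sigma_{[0,n)}(a)$ for some $n\ge1$ and $a\in\mathcal A_n$. The words $\sigma_{[0,n)}(a)$, $a\in\mathcal A_n$,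 are called *level-$n$ words*.

The *root* of a nonempty word $w$ is the shortest $u$ with $w=u^k$, $k\ge1$. For example, the root of $0101$ is $01$, and $010$ is its own root. For a set $W$ of words, $\mathrm{root}(W)$ is the set of roots of its words. We say that $\boldsymbol\sigma$ satisfies (1), (2), (3) if there is $d>0$ such that for every $n\ge1$
$$\#\,\mathrm{root}(\sigma_{[0,n)}(\mathcal A_n))\le d,\tag{1}$$
$$|\sigma_{[0,n)}(a)|\le d\,|\sigma_{[0,n)}(b)|\quad\text{for all }a,b\in\mathcal A_n,\tag{2}$$
$$|\sigma_{n-1}(a)|\le d\quad\text{for all }a\in\mathcal A_n.\tag{3}$$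
For example, let all $\sigma_n$ be $0\mapsto01$, $1\mapsto0$. The two level-$n$ words have lengths equal to consecutive Fibonacci numbers ($2,1$, then $3,2$, and so on), so (1)–(3) hold with $d=2$.

These are the conditions of a structure theorem for subshifts of linear-growth complexity, that is, those with $p_X(n)\le dn$ for some $d>0$ and all $n\ge1$. The conditions bound the number of roots of level words, not the number of letters. The following is known.

**Known theorem.** There is a minimal subshift $X$ such that

(i) $X$ has linear-growth complexity;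

(ii) whenever $\boldsymbol\sigma$ is an $\mathcal S$-adic sequence generating $X$ and satisfying (1), (2), (3), one has $\sup_{n\ge1}\#\mathcal A_n=+\infty$.

The problem, from Bastián Espinoza, "The structure of low complexity subshifts", arXiv:2305.03096 (2023), is to determine the smallest possible value of $\sup_{n\ge1}s_X(n)$ over all minimal $X$ with (i) and (ii). The value is **2**, by the first two theorems below.

**Theorem A.** If $X$ is minimal and $s_X(n)\le1$ for all large $n$, then some $\boldsymbol\sigma$ generating $X$ satisfies (1)–(3) and $\sup_{n\ge1}\#\mathcal A_n\le3$. Hence (ii) forces $\sup_n s_X(n)\ge2$, and even $\limsup_n s_X(n)\ge2$.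

**Theorem B.** There is a minimal $X\subset\{0,1\}^{\mathbb Z}$ with $s_X(n)\in\{1,2\}$ for all $n\ge1$ (so $p_X(n)\le2n$) satisfying (ii). Condition (1) is not needed: (2) and (3) already force $\sup\#\mathcal A_n=\infty$. Moreover $\liminf p_X(n)/n=1$ and $\limsup p_X(n)/n\le3/2$.

**Theorem C.** If $X$ is minimal and $\limsup p_X(n)/n<3/2$, then some $\boldsymbol\sigma$ generating $X$ satisfies (1)–(3) with $\#\mathcal A_n\le20$ for $n\ge1$. By Theorem B the constant $3/2$ is sharp: the minimum of $\limsup p_X(n)/n$ over minimal $X$ satisfying (i), (ii) is exactly $3/2$, and it is attained by an $X$ that also has the optimal $\sup_ns_X(n)=2$.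

Theorem C is not needed for the value $2$; its proof is in Section 10.

**Lemma 2.1 (generation).** Let $X$ be minimal. If all level-$n$ words with $n\ge1$ are in $L(X)$ and their maximal lengths are unbounded in $n$, then $X_{\boldsymbol\sigma}=X$.

*Proof.* If $x\in X_{\boldsymbol\sigma}$, then every $x_{[-\ell,\ell)}$ is a factor of a level word, hence in $L(X)$, so $x\in X$. Conversely, every word of $L(X)$ occurs in every sufficiently long word of $L(X)$, hence in some level word. So every $x\in X$ is in $X_{\boldsymbol\sigma}$. $\square$

## 3. Periodic points, runs $c^a\bar c$, and interpolation by doubling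

**Finite $X$.** If $X$ is the orbit of the periodic sequence $u^\infty$, take $\mathcal A_n=\{0\}$ for $n\ge1$, $\sigma_0(0)=u$ and $\sigma_n(0)=00$ for $n\ge 1$. The level words are $u^{2^{n-1}}$. Conditions (1)–(3) hold with $d=\max(|u|,2)$, and Lemma 2.1 gives $X_{\boldsymbol\sigma}=X$. One letter suffices, so in Theorems A and C we may assume $X$ infinite.

**A single run.** For a letter $c\in\{0,1\}$ write $\bar c$ for the other letter. In the next simplest languages, every point is a concatenation of two blocks $\psi(0)=c^a\bar c$ and $\psi(1)=c^{a+1}\bar c$. The Fibonacci language of Section 2 is of this kind with $c=0$, $a=1$: its blocks are $01$ and $001$. The sequence of blocks has the same structure with another $a$, and so on. Section 4 shows that everything with $s_X(n)\le1$ eventually looks like this. So we have substitutions $\psi_0,\psi_1,\dots$ with parameters $a_0,a_1,\dots\ge 1$, possibly unbounded.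

The first thing to try is $\sigma_n=\psi_n$. The two level words then have comparable lengths, but $|\psi_n(1)|=a_n+2$, and (3) fails if the $a_n$ are unbounded. The second thing to try is to factor $\psi$ into short steps by peeling off one letter at a time with $c\mapsto c$, $\bar c\mapsto c\bar c$. If $c,\bar c$ stand for words $u,v$, then after $j$ peelings the level words are $u$ and $u^jv$, whose length ratio exceeds $j$. Now (2) fails. Short steps that keep all letters comparable must let the word standing for $c$ grow together with the others, that is, double it. Doubling $c$ reaches only exponents $2^j$, so one corrects the exponent modulo $2^j$ along the way.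

**Lemma 3.1 (doubling).** Let $a\ge1$, $2^J\le a<2^{J+1}$, $\psi(0)=c^a\bar c$, $\psi(1)=c^{a+1}\bar c$. For $0\le j\le J$ let $r_j,r_j'$ be the integers in $[2^j,2^{j+1})$ with $r_j\equiv a$ and $r_j'\equiv a+1\pmod{2^j}$. Define, on letters $A,B,B'$,
$$\pi_0:\ A\mapsto c,\quad B,B'\mapsto c\bar c;$$
$$\pi_{j+1}:\ A\mapsto AA,\quad B\mapsto A^{(r_{j+1}-r_j)/2^j}B,\quad B'\mapsto A^{(r'_{j+1}-r'_j)/2^j}B'\qquad(0\le j<J);$$
$$\omega:\ 0\mapsto B,\quad 1\mapsto A^{(a+1-r'_J)/2^J}B'.$$
Then all images of letters have length at most $3$, $\psi=\pi_0\pi_1\cdots\pi_J\,\omega$, and $\pi_0\cdots\pi_j$ maps $A,B,B'$ to $c^{2^j},\,c^{r_j}\bar c,\,c^{r'_j}\bar c$. All these words are factors of $c^{a+1}\bar c$.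

*Proof.* Clearly $r_0=r_0'=1$. As $a\ge2^j$ and $r_j$ is the least integer $\ge2^j$ congruent to $a$ modulo $2^j$, we have $r_j\le a$; likewise $r'_j\le a+1$. Also $r_J=a$. If $a+1<2^{J+1}$ then $r_J'=a+1$, and if $a+1=2^{J+1}$ then $r_J'=2^J$. So the exponent in $\omega(1)$ is $0$ or $1$. Since $r_{j+1}\equiv a\equiv r_j\pmod{2^j}$ and
$$0<r_{j+1}-r_j<2^{j+2}-2^j=3\cdot2^j,$$
the exponent $(r_{j+1}-r_j)/2^j$ is $1$ or $2$; the same holds for $r'$. Thus all images have length at most $3$. The formula for $\pi_0\cdots\pi_j$ holds for $j=0$. If it holds for $j$, then $\pi_0\cdots\pi_{j+1}(B)=c^{2^j\cdot(r_{j+1}-r_j)/2^j}c^{r_j}\bar c=c^{r_{j+1}}\bar c$, the same for $B'$, and $A$ goes to $c^{2^{j+1}}$. Finally $\pi_0\cdots\pi_J\,\omega$ maps $0$ to $c^{r_J}\bar c=c^a\bar c$ and $1$ to $c^{a+1-r_J'}c^{r'_J}\bar c=c^{a+1}\bar c$. As $2^j\le a$, $r_j\le a$ and $r_j'\le a+1$, all words displayed are factors of $c^{a+1}\bar c$. $\square$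

By hand for $a=5$: $J=2$, $(r_0,r_1,r_2)=(1,3,5)$ and $(r'_0,r'_1,r'_2)=(1,2,6)$. So $\pi_1:A\mapsto AA,\ B\mapsto AAB,\ B'\mapsto AB'$, then $\pi_2:A\mapsto AA,\ B\mapsto AB,\ B'\mapsto AAB'$, and $\omega:0\mapsto B,\ 1\mapsto B'$. Indeed $\pi_1\pi_2(B)=A^4B$ and $\pi_1\pi_2(B')=A^5B'$, which $\pi_0$ sends to $c^5\bar c$ and $c^6\bar c$. For $a=3$ the exceptional case occurs: $J=1$, $r_1'=2$, $\omega(1)=AB'$.

## 4. Complexity difference eventually one: proof of Theorem A

The first lemma turns a unique right special word into a two-letter coding. It is used here and again in Section 10.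

**Lemma 4.1 (coding).** Let $X$ be infinite and minimal, $n\ge1$, $s_X(n)=1$. Let $R$ be the unique right special word of length $n$; by (4) it has exactly two right extensions, by letters $t_0\ne t_1$. There are words $u,v$ beginning with $t_0,t_1$ such that in every point of $X$ the word read from the end of one occurrence of $R$ to the end of the next is $u$ if the next letter is $t_0$ and $v$ if it is $t_1$. Put $\varphi(0)=u$, $\varphi(1)=v$, $K=\{y\in\{0,1\}^*:R\varphi(y)\in L(X)\}$.

(a) If $y\in K$, the occurrences of $R$ in $R\varphi(y)$ are exactly the $|y|+1$ occurrences ending at block boundaries (the end of the initial $R$ and the ends of the blocks $\varphi(y_i)$). Every word of $L(X)$ that begins and ends with $R$ is $R\varphi(y)$ for a unique $y\in K$.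

(b) $K$ is factorial, extendable and uniformly recurrent, and $0,1\in K$.

(c) $p_K$ is unbounded. Hence $RS(K)$ contains words of every length $\ge0$, and $K$ does not consist of factors of one periodic sequence.

(d) If $y\in RS(K)$, then $R\varphi(y)\in RS(L(X))$.

*Proof.* Start after an occurrence of $R$ followed by $t_0$ and look at the last $n$ letters read. As long as they do not form $R$, they form a word that is not right special, so the next letter is forced. By minimality $R$ reappears. So the word read until the end of the next $R$ depends only on $t_0$; this is $u$. The same holds for $t_1$ and $v$. By minimality every point contains $R$ infinitely often in both directions. We cut each point at the ends of the occurrences of $R$; the blocks between consecutive cuts are $u$ or $v$.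

(a) Let $R\varphi(y)$ occur in a point. Its initial $R$ ends at a cut. The next letter is the first letter of $\varphi(y_1)$, so the next block of the point is $\varphi(y_1)$, which ends at the next cut. Continuing, the block boundaries of $R\varphi(y)$ are consecutive cuts of the point, and occurrences of $R$ end exactly at cuts. A word of $L(X)$ that begins and ends with $R$ runs, after its initial $R$, from cut to cut, so it is $R\varphi(y)$. Here $y$ is unique because $u$ and $v$ have different first letters.

(b) If $y=y_1y_2y_3\in K$, then $R\varphi(y_1)$ ends with $R$, so $R\varphi(y_2)$ is a factor of $R\varphi(y)$ and $y_2\in K$. Reading the neighboring blocks in a point extends $y$ on both sides. Both letters are in $K$ since $Rt_0,Rt_1\in L(X)$. If $y\in K$ and $y'\in K$ is long, then $R\varphi(y)$ occurs in $R\varphi(y')$. By (a) the boundaries of the former are consecutive boundaries of the latter, and the blocks are decoded by their first letters, so $y$ occurs in $y'$.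

(c) A word of length $m\ge1$ in $L(X)$ lies in a concatenation of $m$ consecutive blocks of a point and starts in the first of them. So $p_X(m)\le\max(|u|,|v|)\,p_K(m)$. As $X$ is infinite, $p_X$ is unbounded, hence so is $p_K$. The rest follows from the remark after (4).

(d) $R\varphi(y0)$ and $R\varphi(y1)$ are in $L(X)$, so $R\varphi(y)t_0$ and $R\varphi(y)t_1$ are. $\square$

**Definition.** A set $K\subseteq\{0,1\}^*$ is called *Sturmian* here if it is factorial, extendable and uniformly recurrent, with exactly one right special word of each length $n\ge0$. The Fibonacci language is an example.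

**Lemma 4.2.** Let $K$ be Sturmian. There are $c\in\{0,1\}$ and $a\ge1$ such that, with $\psi(0)=c^a\bar c$ and $\psi(1)=c^{a+1}\bar c$, the set $K'=\{y:\bar c\psi(y)\in K\}$ is Sturmian.

*Proof.* By (4), $p_K(0),p_K(1),p_K(2)=1,2,3$. Both letters recur in all long words, so $01,10\in K$, and exactly one of $00,11$ is in $K$. Let $cc\in K$, $\bar c\bar c\notin K$, and $E=\{e:\bar cc^e\bar c\in K\}$. Then $E\subseteq[1,\infty)$. By uniform recurrence it is finite and nonempty. If $E=\{e\}$, every word of $K$ would be a factor of a power of $c^e\bar c$ and $p_K$ would be bounded, contrary to $p_K(n)=n+1$. So $\#E\ge2$.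

Let $a=\min E$. Then $\bar cc^a$ is right special: $\bar cc^a\bar c\in K$, and $\bar cc^ac$ is a prefix of $\bar cc^e\bar c$ for any larger $e\in E$. If $\max E\ge a+2$, then $c^{a+2}$ and $c^{a+1}\bar c$ are in $K$, so $c^{a+1}$ is a second right special word of length $a+1$, which is impossible. So $E=\{a,a+1\}$.

Every word of $K$ extends in $K$ on both sides to a word beginning and ending with $\bar c$, and such a word is $\bar c\psi(y)$, with $y$ read off from the numbers of letters $c$ between consecutive $\bar c$. The occurrences of $\bar c$ in $\bar c\psi(y)$ are its first letter and the block ends. Hence $K'$ is factorial ($\bar c\psi(y_1)$ ends with $\bar c$). It is extendable: extend $\bar c\psi(y)$ to the next $\bar c$ on each side. It is uniformly recurrent: if $\bar c\psi(y)$ occurs in $\bar c\psi(y')$, the blocks are aligned and $y$ occurs in $y'$. A word of length $m\geq 1$ in $K$ lies in $m$ consecutive blocks and starts in the first one, so $p_K(m)\le(a+2)p_{K'}(m)$. Thus $p_{K'}$ is unbounded and $RS(K')$ contains words of every length.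

Finally let $y\in RS(K')$. As $\bar c\psi(y)c^a\bar c$ and $\bar c\psi(y)c^ac\bar c$ are in $K$, the word $\bar c\psi(y)c^a$ is in $RS(K)$. If $y,y'\in RS(K')$ have equal length, then one of $\bar c\psi(y)c^a,\ \bar c\psi(y')c^a$ is a suffix of the other, since $RS(K)$ has one word of each length and is closed under suffixes. Both begin with $\bar c$ and contain the same number of letters $\bar c$, so they are equal, and $y=y'$. $\square$

*Proof of Theorem A.* We may assume $X$ infinite, so $s_X(n)=1$ for all $n\ge n_0$, with some $n_0\ge1$.

**Step 1: a Sturmian coding.** The purpose is to reach a language to which Lemma 4.2 applies. Apply Lemma 4.1 with $n=n_0$. It remains to see that $RS(K)$ has at most one word of each length. Let $y,y'\in RS(K)$ with $|y|=|y'|$. By (d), $R\varphi(y)$ and $R\varphi(y')$ are right special of length $\ge n_0$. Since $L(X)$ has one right special word of each such length, one of them is a suffix of the other. Both begin with $R$ and contain $R$ exactly $|y|+1$ times, so they are equal, and $y=y'$. So $K$ is Sturmian.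

**Step 2: iterate.** The purpose is an infinite sequence of blocks with comparable lengths. Put $K_0=K$, $\varphi_0=\varphi$. Lemma 4.2 applied to $K_k$ gives $c_k,a_k,\psi_k$ and a Sturmian $K_{k+1}$. Put $\varphi_{k+1}=\varphi_k\psi_k$, $u_k=\varphi_k(c_k)$, $v_k=\varphi_k(\overline{c_k})$. If $y\in K_{k+1}$ then $\psi_k(y)\in K_k$, and if $y\in K_0$ then $\varphi(y)\in L(X)$; hence $\varphi_k(0),\varphi_k(1)\in L(X)$ for all $k$. For $k\ge1$,
$$\{u_k,v_k\}=\{u_{k-1}^{a}v_{k-1},\,u_{k-1}^{a+1}v_{k-1}\},\qquad a=a_{k-1}\ge1,$$
so $|u_k|,|v_k|$ differ by a factor at most $2$. Let $\rho\ge2$ also bound the factor for $k=0$. Both lengths tend to infinity, because $\min(|u_k|,|v_k|)\ge|u_{k-1}|+|v_{k-1}|$.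

**Step 3: interpolate.** The purpose is to make the substitutions short. Let $\boldsymbol\sigma$ begin with $\sigma_0=\varphi$, followed by the factorizations from Lemma 3.1 of $\psi_0,\psi_1,\dots$. For $n\ge1$ the alphabets are $\{0,1\}$ or $\{A,B,B'\}$, so $\#\mathcal A_n\le3$ and (1) holds. Condition (3) holds with $\max(|u_0|,|v_0|,3)$. For (2): on the alphabets $\{0,1\}$ the ratio is at most $\rho$. At the intermediate levels the level words are the $\varphi_k$-images of $c^{2^j},c^{r_j}\bar c,c^{r_j'}\bar c$ with $c=c_k$, and their lengths lie in $[2^j|u_k|,\,(2+\rho)2^j|u_k|]$, because $r_j,r'_j<2^{j+1}$ and $|v_k|\le\rho|u_k|$. So (2) holds with $2+\rho$. By Lemma 3.1 these words are factors of $\varphi_k(c^{a_k+1}\bar c)=\varphi_{k+1}(1)\in L(X)$. By Lemma 2.1, $X_{\boldsymbol\sigma}=X$.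

The second statement of Theorem A follows: if (ii) holds, it is impossible that $s_X(n)\le1$ for all large $n$, so $s_X(n)\ge2$ for infinitely many $n$. $\square$

## 5. The minimal subshift built from $\Gamma_1,\Gamma_2,\dots$

We now assemble the substitutions of Section 1. For each stage $N\ge1$ put
$$R=R_N=8+N,\qquad k=k_N=2N^2+N+1,$$
and choose an integer $c=c_N\ge2$ and integers
$$a_i=a_{N,i}\in[R^iN^2c,\ 2R^iN^2c)\quad(1\le i\le k),\qquad b=b_N=a_{N,k}+1 .$$
The values of $c_N$ and $a_{N,i}$ are fixed in Section 8, stage by stage, depending only on earlier stages; until then only the displayed conditions are used. From $a_{i+1}\ge R\cdot R^iN^2c$ and $a_i<2R^iN^2c$ we get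
$$a_{i+1}\ge\tfrac R2\,a_i\ge4a_i .\tag{5}$$
Put $\Gamma_N=\alpha_{a_1}\cdots\alpha_{a_k}\beta_b$, $T_{N,i}=\alpha_{a_1}\cdots\alpha_{a_i}(1)$, $T_N=T_{N,k}$. As in Section 1, $T_{N,i}=T_{N,i-1}0^{a_i}T_{N,i-1}$ begins and ends with $1$, and $\Gamma_N(0)=0^bT_N$, $\Gamma_N(1)=0^{b+1}T_N$.

Let $\tau_1=\mathrm{id}$, $\tau_{N+1}=\tau_N\Gamma_N$, $s_N=\tau_N(0)$, $h_N=|s_N|$. Then $|\tau_{N+1}(1)|=|\tau_N(0\,\Gamma_N(0))|=h_N+h_{N+1}$ and $h_N\le h_{N+1}$, while $|\tau_1(1)|=1$. So $|\tau_N(1)|\le2h_N$ for all $N$.

Let $L_N$ be the set of all factors of words $\Gamma_N\Gamma_{N+1}\cdots\Gamma_{M-1}(e)$ with $M\ge N$, $e\in\{0,1\}$. Since $\Gamma_M(0)$ and $\Gamma_M(1)$ contain both letters, for a given word of $L_N$ we may take $M$ as large as we like and prescribe $e$. For a factorial set $K$ let $\gamma[K]$ be the set of factors of words $\gamma(u)$, $u\in K$. Then $\gamma[\gamma'[K]]=(\gamma\gamma')[K]$, and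
$$L_N=\Gamma_N[L_{N+1}],\qquad \tau_N(L_N)\subseteq L_1,\qquad L_1=\tau_N[L_N].$$

**Lemma 5.1.** $L_N$ is factorial and extendable, and $L_1$ is uniformly recurrent.

*Proof.* It is factorial by definition. In $\Gamma_M(0)\Gamma_M(0)=0^bT_M0^bT_M$ (with $b=b_M$) each letter has an occurrence that is neither first nor last: the $1$ ending the first $T_M$, and the $0$ after it. This word occurs in $\Gamma_M\Gamma_{M+1}(0)$, because $\Gamma_{M+1}(0)$ begins with $00$. So a word occurring in $\Gamma_N\cdots\Gamma_{M-1}(e)$ occurs in $\Gamma_N\cdots\Gamma_{M+1}(0)$ with a letter on each side.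

Let $w\in L_1$ occur in $\tau_M(e)$. Then $w$ occurs in $\tau_{M+1}(0)$ and in $\tau_{M+1}(1)$. Every word of $L_1=\tau_{M+1}[L_{M+1}]$ is a factor of a concatenation of these two words, so every sufficiently long one contains one of them completely, hence $w$. $\square$

Let $X$ be the subshift with language $L_1$. It is minimal.

## 6. Right special words under $\alpha_a$ and $\beta_b$

The aim is a list of all right special words of $L_1$. First, what does one substitution $\alpha_a$ do?

A small case: let the gaps $10^e1$ in $K$ have $e\in\{4,5\}$, and let $K'=\alpha_1[K]$, so that each $1$ becomes $101$. The words $0^m$, $m\le4$, stay right special. But $10$ and $010$ are also right special: $0101$ occurs when the first $1$ opens a block, and $0100$ when it closes a block. Further to the left the ambiguity disappears: before an opening $1$ there is $00$, before a closing $1$ there is $10$. So $\alpha_a$ adds only the suffixes of $0^a10^a$, and these differ from $0^m$ only for lengths in $(a,2a+1]$.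

**Lemma 6.1.** Let $K\ni1$ be factorial and extendable with bounded powers of $0$, and suppose that $10^e1\in K$ implies $e>a\ge1$. Then $K'=\alpha_a[K]$ is factorial and extendable, contains $1$, has bounded powers of $0$, $10^e1\in K'$ implies $e=a$ or $10^e1\in K$, and
$$RS(K')\subseteq\mathrm{Suff}(0^a10^a)\cup\mathrm{Suff}(\alpha_a(RS(K))).$$

*Proof.* In $\alpha_a(u)$, $u\in K$, the $1$'s are alternately the *initial* and the *terminal* $1$ of a block $10^a1$. An initial $1$ is followed by exactly $0^a1$. A terminal $1$, if a later $1$ exists, is followed by $0^e1$ with $10^e1\in K$, so $e>a$. Zeros before the first block and after the last one are zeros of $u$. This gives everything except the inclusion; extendability is inherited from $K$. In particular a power $0^m\in K'$ has $m\le\max(a,E)$, where $E$ is the largest exponent of a power of $0$ in $K$. Extending $1\in K$ to the right until the next $1$ shows that some $10^e1$ is in $K$, so $E>a$ and $m\le E$. Now let $w\in RS(K')$.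

*The case $w=0^m$.* As $0^{m+1}\in K'$, we have $m+1\le E$, so $0^{m+1}\in K$. Extending $0^{m+1}$ to the right in $K$ until a $1$ appears gives $0^m1\in K$. So $0^m\in RS(K)$, and $w=\alpha_a(0^m)$.

*The case $w=w'10^m$.* As $10^m1\in K'$, we have $m\ge a$.

Suppose $m>a$. In every occurrence of $w0$ or $w1$ in some $\alpha_a(u)$, the last $1$ of $w$ is followed by more than $a$ zeros, so it is terminal. By alternation the types of all $1$'s of $w$ are determined by $w$. If their number is even, the first $1$ is initial, the zeros before it are images of zeros, and $w=\alpha_a(z)$ for a unique $z$. If it is odd, the first $1$ is terminal, so it is preceded in $\alpha_a(u)$ by $10^a$, and $w=0^i1\alpha_a(z_1)$ with $i\le a$ and $z_1$ unique. Put $z=1z_1$; then $w$ is a suffix of $\alpha_a(z)$. In both cases $z$ depends only on $w$. An occurrence of $we$ in $\alpha_a(u)$ gives an occurrence of $z$ in $u$, followed by the letter whose image begins with $e$, and this letter is $e$. So $z\in RS(K)$.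

Suppose $m=a$. In an occurrence of $w1=w'10^a1$ the displayed $1$ after $w'$ is initial, since a terminal one would give $10^a1\in K$. So $w'$ is a suffix of $\alpha_a(u_1)$ with $u=u_11u_2$, where $u_1=0^f$, or $u_1$ ends with $10^f$ and $f>a$ (because $10^f1\in K$). Thus $w'$ is a power of $0$ or ends with $0^{a+1}$. In an occurrence of $w0=w'10^{a+1}$ the same $1$ is terminal, hence preceded by $10^a$. So $w'=0^i$ with $i\le a$, or $w'$ ends with $10^a$. A word ending with $10^a$ is neither a power of $0$ nor does it end with $0^{a+1}$. So $w'=0^i$, $i\le a$, and $w\in\mathrm{Suff}(0^a10^a)$. $\square$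

**Lemma 6.2.** Let $K$ be factorial and extendable with $0,1\in K$, and $K'=\beta_b[K]$. Then $RS(K')\subseteq\mathrm{Suff}\{0^b1\beta_b(y)0^b:y\in RS(K)\}$.

*Proof.* Powers of $0$ in $K'$ have exponent at most $b+1$, and $10^e1\in K'$ only for $e\in\{b,b+1\}$. If $w=0^m\in RS(K')$, then $m+1\le b+1$, so $w\in\mathrm{Suff}(0^b10^b)$; this is the case $y=\varepsilon$, and $\varepsilon\in RS(K)$. Let $w=w'10^m\in RS(K')$. From $10^m1\in K'$ we get $m\in\{b,b+1\}$, and from $10^{m+1}\in K'$ we get $m\le b$. So $m=b$. The $1$'s are exactly the block ends, so $w=0^i1\beta_b(y)0^b$ with $y$ unique and $i\le b+1$. An occurrence of $w1$ shows the block $0^b1=\beta_b(0)$ after $\beta_b(y)$, so $y0\in K$. In an occurrence of $w0$ the final $0^{b+1}$ begins a block, which must be $\beta_b(1)$, so $y1\in K$. Hence $y\in RS(K)$, and if $i\le b$ we are done. If $i=b+1$, the first block is $\beta_b(1)$ in every occurrence, so $1y\in RS(K)$, and $w=\beta_b(1y)0^b$ is a suffix of $0^b1\beta_b(1y)0^b$. $\square$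

In $\beta_b[L_{N+1}]$ the gaps $10^e1$ have $e\in\{b,b+1\}$, and $b>a_k>\dots>a_1$. So Lemma 6.1 applies successively with $a_k,a_{k-1},\dots,a_1$: each application adds the gap $a_i$, which exceeds $a_{i-1}$. Together with Lemma 6.2 and $\mathrm{Suff}(\alpha(\mathrm{Suff}(x)))\subseteq\mathrm{Suff}(\alpha(x))$ this gives
$$RS(L_N)\subseteq\bigcup_{i=1}^k\mathrm{Suff}\big(0^{a_i}T_{N,i-1}0^{a_i}\big)\ \cup\ \mathrm{Suff}\{E_N(y):y\in RS(L_{N+1})\},\tag{6}$$
where $E_N(y)=0^bT_N\,\Gamma_N(y)\,0^b$. The word $0^{a_i}10^{a_i}$ from the step with $\alpha_{a_i}$ is carried by $\alpha_{a_1}\cdots\alpha_{a_{i-1}}$ to $0^{a_i}T_{N,i-1}0^{a_i}$, and $0^b1\beta_b(y)0^b$ is carried by $\alpha_{a_1}\cdots\alpha_{a_k}$ to $E_N(y)$.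

To transport (6) to $L_1$ we record the forced context of a $\tau_N$-image. Let $Q_1=P_1=\varepsilon$ and
$$Q_{N+1}=Q_N\,\tau_N(0^{b_N}T_N),\qquad P_{N+1}=\tau_N(0^{b_N})\,P_N,\qquad F_N(y)=Q_N\,\tau_N(y)\,P_N .$$
Then $F_N(E_N(y))=Q_N\tau_N(0^bT_N)\,\tau_N(\Gamma_N(y))\,\tau_N(0^b)P_N=F_{N+1}(y)$.

**Lemma 6.3.** (a) $Q_N$ is a suffix of $Q_N\tau_N(y)$ for all $y$, and the longest common suffix of $Q_N\tau_N(y0)$ and $Q_N\tau_N(y'1)$ is exactly $Q_N$, for all $y,y'$.

(b) $P_N$ is a prefix of $\tau_N(y)P_N$ for all $y$, and the longest common prefix of $\tau_N(0y)P_N$ and $\tau_N(1y')P_N$ is exactly $P_N$, for all $y,y'$.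

*Proof.* Induction on $N$; the case $N=1$ is clear.

(a) Put $D=0^bT_N$, so $\Gamma_N(0)=D$ and $\Gamma_N(1)=0D$. For every $y$ we have $D\Gamma_N(y)=gD$ for some $g$. So $Q_{N+1}\tau_{N+1}(y)=Q_N\tau_N(D\Gamma_N(y))=Q_N\tau_N(g)\tau_N(D)$, which by induction ends with $Q_N\tau_N(D)=Q_{N+1}$. Next,
$$Q_{N+1}\tau_{N+1}(y0)=Q_N\tau_N(g)\,\tau_N(D),\qquad Q_{N+1}\tau_{N+1}(y'1)=Q_N\tau_N(g'0)\,\tau_N(D),$$
with $g=D\Gamma_N(y)$ and $g'=D\Gamma_N(y')$. Here $g$ ends in $1$. By induction the longest common suffix of $Q_N\tau_N(g)$ and $Q_N\tau_N(g'0)$ is $Q_N$, so the two words have longest common suffix $Q_N\tau_N(D)=Q_{N+1}$.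

(b) $\Gamma_N(y)0^b$ begins with $0^b$, say $\Gamma_N(y)0^b=0^bg$. So $\tau_{N+1}(y)P_{N+1}=\tau_N(\Gamma_N(y)0^b)P_N=\tau_N(0^b)\tau_N(g)P_N$ begins by induction with $\tau_N(0^b)P_N=P_{N+1}$. Next, $\Gamma_N(0y)0^b=0^b1\cdots$ and $\Gamma_N(1y')0^b=0^b0\cdots$. So the two words in question are $\tau_N(0^b)\tau_N(1\cdots)P_N$ and $\tau_N(0^b)\tau_N(0\cdots)P_N$, and by induction their longest common prefix is $\tau_N(0^b)P_N=P_{N+1}$. $\square$

Two consequences. If $y$ is a suffix of $y'=zy$, then $F_N(y)$ is a suffix of $F_N(y')=Q_N\tau_N(z)\tau_N(y)P_N$, by (a). And take long words $0y,1y'\in L_N$. Their images $\tau_N(0y),\tau_N(1y')\in L_1$ both have prefix $P_N$, followed by different letters, by (b). So $P_N0,P_N1\in L_1$. As $|P_N|\to\infty$ and $RS(L_1)$ is closed under suffixes, $s_X(n)\ge1$ for all $n$, and $X$ is infinite.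

## 7. At most one extra right special word at each length

Here we prove $s_X(n)\le2$.

**Step 1: the list.** The purpose is to list all right special words of $L_1$. Put
$$D_{M,i}=F_M\big(0^{a_{M,i}}T_{M,i-1}0^{a_{M,i}}\big),\qquad D_N=F_N(\varepsilon)=Q_NP_N .$$
We claim that for all $N$
$$RS(L_1)\subseteq\bigcup_{M<N}\bigcup_i\mathrm{Suff}(D_{M,i})\ \cup\ \mathrm{Suff}\{F_N(y):y\in RS(L_N)\}.\tag{7}$$
For $N=1$ this is trivial, as $F_1=\mathrm{id}$. If it holds for $N$ and $y\in RS(L_N)$, then by (6) either $y$ is a suffix of some $0^{a_i}T_{N,i-1}0^{a_i}$, and $F_N(y)$ is a suffix of $D_{N,i}$, or $y$ is a suffix of $E_N(y')$ with $y'\in RS(L_{N+1})$, and $F_N(y)$ is a suffix of $F_N(E_N(y'))=F_{N+1}(y')$. So it holds for $N+1$.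

The word $D_N$ is a suffix of all $F_N(y)$, in particular of $F_N(E_N(\varepsilon))=D_{N+1}$, and $|D_N|\to\infty$. Given a length $l$, take $N$ with $|D_N|\ge l$ in (7). A right special word of length $l$ is the length-$l$ suffix of $D_N$ (the *main* word, the same for all such $N$) or a suffix of some $D_{M,i}$.

**Step 2: where $D_{M,i}$ matters.** The purpose is to find the lengths at which $D_{M,i}$ contributes a word other than the main one. The word $F_M(0^{a_{M,i}})$ is a suffix of $D_{M,i}$, and also of $D_{M+1}=F_M(0^bT_M0^b)$ because $b>a_{M,i}$. With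
$$\lambda_{M,i}=|F_M(0^{a_{M,i}})|=|Q_M|+|P_M|+a_{M,i}h_M,\qquad\theta_{M,i}=|\tau_M(T_{M,i})|,$$
we have $|D_{M,i}|=\lambda_{M,i}+a_{M,i}h_M+\theta_{M,i-1}$, and $D_{M,i}$ contributes a word other than the main one only for lengths $l\in I_{M,i}:=(\lambda_{M,i},|D_{M,i}|]$.

**Step 3: the intervals are disjoint.** This is where the growth (5) is used. Drop $M$, and write $q=|Q_M|$, $p=|P_M|$. We have $\theta_0=|\tau_M(1)|\le2h\le2a_1h$ and $\theta_i=2\theta_{i-1}+a_ih$. If $\theta_{i-1}\le2a_ih$, then $\theta_i\le5a_ih$, and this is at most $2a_{i+1}h$ when $i<k$. So inductively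
$$\theta_{i-1}\le2a_ih,\qquad \theta_i\le5a_ih\qquad(1\le i\le k).\tag{8}$$
Hence $|D_{M,i}|=q+p+2a_ih+\theta_{i-1}\le q+p+4a_ih\le q+p+a_{i+1}h=\lambda_{M,i+1}$ for $i<k$. For the passage to the next stage,
$$\lambda_{M+1,1}\ge|Q_{M+1}|+|P_{M+1}|=q+p+2bh+\theta_k\ge q+p+2a_kh+\theta_{k-1}=|D_{M,k}| .$$
So the intervals are pairwise disjoint and follow each other in the order of $(M,i)$. At each length there is at most one right special word besides the main one. Together with the end of Section 6, $1\le s_X(n)\le2$ for all $n\ge1$. As $p_X(1)=2$, we get $p_X(n)\le2n$; in particular (i) holds.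

## 8. Maximal runs, offsets, and gaps that few lengths cannot produce

We come to (ii). Suppose $\boldsymbol\sigma$ generates $X$ with (2), (3) and at most $N$ letters at each level. At stage $N$ write $h=h_N$, $q=|Q_N|$, $p=|P_N|$. We shall find a level $n$ all of whose words have lengths in $[ch,N^2ch)$. In $X$ there are runs of $s_N=\tau_N(0)$ caused by the gaps $10^{a_i}1$; their length is $q+p+a_ih$, much larger than $N^2ch$. Covering such a run by level-$n$ words gives
$$q+p+a_ih=o+o'+\text{(a sum of lengths of level-$n$ words)},$$
where $o,o'$ are the parts of the two boundary words inside the run.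

**A toy version.** Suppose there were only one length $\ell\ge ch$ and one value for each of $o,o'$. Subtracting the equations, $\ell$ divides $h(a_2-a_1)$ and $h(a_3-a_1)$. If $a_2-a_1$ and $a_3-a_1$ are coprime, then $\ell$ divides $h$, which contradicts $\ell\ge ch\ge2h$. With $N$ lengths we replace divisibility by counting.

**The naive count fails at the offsets.** There are at most $N$ lengths, each at most $N^2ch$, and the number of times each is used in run $i$ is bounded by a number that does not depend on $c$. But if $o,o'$ are treated as unknown for each $i$, there are $N+2k$ unknowns of size up to $N^2ch$. The count then bounds the reproducible tuples $(a_1,\dots,a_k)$ by a constant times $c^{N+2k}$, while about $c^k$ tuples are available. This proves nothing, however large $k$ is. What rescues the count is that the runs are *maximal* for the period $h$, by the exactness in Lemma 6.3. Hence $o$ can be read off from two consecutive level-$n$ words, and it takes at most $N^2$ values over all $i$; the same holds for $o'$. Now there are only $N+2N^2$ unknowns, and $k=N+2N^2+1$ gaps suffice.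

**Step 1: the choice of gaps.** The purpose is to fix $c_N$ and $a_{N,i}$. At stage $N$ the numbers $h,q,p$ are known from the earlier stages. For an integer $c\ge2$, call a tuple $(a_1,\dots,a_k)$ of integers with $a_i\in[R^iN^2c,2R^iN^2c)$ *bad* if there are integers $\ell_1,\dots,\ell_N$, $o_1,\dots,o_{N^2}$, $o'_1,\dots,o'_{N^2}$ in $[0,N^2ch]$ such that for every $i$
$$q+p+a_ih=o_x+o'_{x'}+\sum_{j=1}^Nn_j\ell_j\quad\text{for some }x,x'\text{ and integers }0\le n_j\le3R^iN^2,\tag{9}$$
where $x,x',n_j$ may depend on $i$. The $\ell$'s, $o$'s and $o'$'s, together with the choices of $x,x',n_j$ for each $i$, determine all $a_i$. So the number of bad tuples is at most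
$$(N^2ch+1)^{N+2N^2}\prod_{i=1}^kN^4\,(3R^iN^2+1)^N\le C\,c^{N+2N^2},$$
with $C$ depending only on $N$ and $h$. The interval for $a_i$ contains $R^iN^2c\ge c$ integers, so there are at least $c^k=c^{N+2N^2+1}$ tuples in all. Hence we can choose $c_N\ge\max(2,q+p)$ so large that some tuple is not bad, and we take such a tuple as $(a_{N,1},\dots,a_{N,k})$. This fixes the construction.

**Proposition 8.1.** If $\boldsymbol\sigma$ generates $X$ and satisfies (2) and (3), then $\sup_{n\ge1}\#\mathcal A_n=\infty$.

*Proof.* Suppose not, and take an integer $N\ge1$ with $N\ge d$ and $N\ge\#\mathcal A_n$ for all $n\ge1$. We use the notation of stage $N$, and show that the tuple chosen there is bad.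

**Step 2: one level with controlled lengths.** The purpose is to find a level that serves all runs at once. Let $M_n=\max_{a\in\mathcal A_n}|\sigma_{[0,n)}(a)|$. By (3), $M_1\le N$ and $M_{n+1}\le NM_n$. As $X_{\boldsymbol\sigma}\ne\emptyset$, arbitrarily long words occur in level words, so $\sup_nM_n=\infty$. Since $Nch\ge2N>N\ge M_1$, the first $n$ with $M_n\ge Nch$ satisfies $n\ge2$ and $M_n\le NM_{n-1}<N^2ch$. By (2) with $d\le N$, all level-$n$ words have length in $[ch,N^2ch)$. There are at most $N$ of them. This $n$ is fixed from now on.

**Step 3: a run inside a concatenation of level-$n$ words.** The purpose is to see the gap $a_i$ through level $n$. Fix $i$. Since $T_N$ contains $10^{a_i}1$, we have $10^{a_i}1\in L_N$. By extendability there is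
$$V=\tau_N(y\,10^{a_i}1\,y')\in L_1\quad\text{with}\quad|\tau_N(y1)|,\ |\tau_N(1y')|>q+p .$$
For large $l$, $V$ occurs in $x_{[-l,l)}$ for some $x\in X$, and $x_{[-l,l)}$ occurs in some $\sigma_{[0,m)}(e)$. If also $2l>\max_{1\le m'\le n}M_{m'}$, then $m>n$. As $\sigma_{[0,m)}(e)=\sigma_{[0,n)}(\sigma_n\cdots\sigma_{m-1}(e))$, the word $V$ is a factor of a concatenation $w_1w_2\cdots w_r$ of level-$n$ words.

**Step 4: the run is maximal for the period $h$.** A word $z$ has period $h$ if $z_t=z_{t+h}$ whenever both positions exist. Let $I=[f,g]$ be the interval of positions of the displayed $s_N^{a_i}=\tau_N(0^{a_i})$ in $V$, extended by $q$ positions to the left and $p$ to the right. By Lemma 6.3(a), $Q_N$ is a suffix of $Q_N\tau_N(y1)$ and of $Q_N\tau_N(0^j)$. By length it is a suffix of $\tau_N(y1)$, and of $s_N^j$ for large $j$. Likewise $P_N$ is a prefix of $\tau_N(1y')$ and of $s_N^j$. So $V$ restricted to $I$ is $Q_Ns_N^{a_i}P_N$, a factor of a power of $s_N$, and it has period $h$. Its length is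
$$|I|=q+p+a_ih\ge RN^2ch\ge8N^2ch .$$
By the exactness in Lemma 6.3(a), applied to $Q_N\tau_N(0^j)$ and $Q_N\tau_N(y1)$, the letter $V_{f-1}$ differs from the letter preceding the suffix $Q_N$ in $s_N^j$. In the word $s_N^js_N^{a_i}P_N$, which has period $h$ and agrees with $V$ on $I$, that letter is equal to the one $h$ places to the right, which is $V_{f-1+h}$. So $V_{f-1}\ne V_{f-1+h}$. Symmetrically, by Lemma 6.3(b), $V_{g+1}\ne V_{g+1-h}$. The positions $f-1$ and $g+1$ exist in $V$ by the choice of $y,y'$.

**Step 5: the offsets depend only on pairs of level words.** Let $f-1$ lie in $w_A$ and $g+1$ in $w_\Omega$. Let $o$ be the number of letters of $w_A$ after position $f-1$, and $o'$ the number of letters of $w_\Omega$ before position $g+1$. Since $o<N^2ch$ and $|I|\ge8N^2ch$, the word $w_{A+1}$ exists, and $o+|w_{A+1}|<2N^2ch\le|I|$. So the last $o+|w_{A+1}|$ letters of $w_Aw_{A+1}$ lie in $I$ and form a word with period $h$. The suffix longer by one letter contains the positions $f-1$ and $f-1+h$, because $|w_{A+1}|\ge ch\ge h$, and so it does not have period $h$; no longer suffix does. Therefore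 $o+|w_{A+1}|$ is the length of the longest suffix of $w_Aw_{A+1}$ with period $h$, and $o$ depends only on the ordered pair of words $(w_A,w_{A+1})$. Symmetrically, $|w_{\Omega-1}|+o'$ is the length of the longest prefix of $w_{\Omega-1}w_\Omega$ with period $h$, and $o'$ depends only on $(w_{\Omega-1},w_\Omega)$. Moreover $A+1<\Omega$, since $w_{A+1}$ ends inside $I$. Thus
$$q+p+a_ih=|I|=o+o'+\sum_{A<j<\Omega}|w_j| .\tag{10}$$

**Step 6: the tuple is bad.** Each level-$n$ word is used in the sum (10) at most
$$\frac{|I|}{ch}=\frac{q+p}{ch}+\frac{a_i}{c}\le1+2R^iN^2\le3R^iN^2$$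
times, where we used $c\ge q+p$. Equation (10) holds for every $i$, always with the same at most $N$ word lengths and the same at most $N^2$ values of $o$ and of $o'$ (one for each ordered pair of level-$n$ words), all in $[0,N^2ch]$. Setting missing values $\ell_j,o_x,o'_x$ equal to $0$, we obtain (9) for every $i$. So $(a_1,\dots,a_k)$ is bad, contrary to the choice in Step 1. $\square$

So $X$ is minimal and satisfies (i), (ii) and $s_X(n)\in\{1,2\}$. By Theorem A, $\sup_ns_X(n)\ge2$ for every minimal subshift satisfying (ii). The minimum is $2$. To complete Theorem B we still compute the growth of $p_X(n)/n$.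

## 9. The ratio $p_X(n)/n$ for this subshift

By Section 7, $p_X(l)=2+\sum_{n=1}^{l-1}s_X(n)\le l+1+e(l)$ with $e(l)=\#\big([1,l)\cap\bigcup I_{M,i}\big)$. Let $l>\lambda_{1,1}$, let $I_{N,i}$ be the last interval with $\lambda=\lambda_{N,i}<l$, let $\rho$ be the right end of the previous interval ($\rho=0$ if there is none), and put $l'=\min(l,|D_{N,i}|)$. With the notation of stage $N$, $e(l)\le\rho+(l'-\lambda)$. As $a_ih\le\lambda$, we have $l'\le\lambda+a_ih+\theta_{i-1}\le2\lambda+\theta_{i-1}$, hence $2(l'-\lambda)=l'+(l'-2\lambda)\le l'+\theta_{i-1}$, that is,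
$$l'-\lambda\le\tfrac{l'}2+\tfrac{\theta_{i-1}}2 .$$

If $i\ge2$, then, by the bounds of Section 7, (8), (5) and $q+p\le c\le a_{i-1}$,
$$\rho=|D_{N,i-1}|\le q+p+4a_{i-1}h\le5a_{i-1}h\le\tfrac{10}Ra_ih,\qquad\theta_{i-1}\le5a_{i-1}h\le\tfrac{10}Ra_ih .$$
If $i=1$, then $\rho\le|Q_N|+|P_N|=q+p\le c\le a_1/R$, using $|D_{N-1,k}|\le|Q_N|+|P_N|$ from Section 7 when $N\ge2$, and $\theta_0\le2h\le\frac2Ra_1h$.

In all cases $a_ih\le\lambda<l$ gives $e(l)\le\frac l2+\frac{15}{R_N}l$. As $l\to\infty$ we have $N\to\infty$ and $R_N\to\infty$, so $\limsup p_X(l)/l\le3/2$. At $l=\lambda_{N,i}+1$ the set $[1,l)$ does not meet $I_{N,i}$, so $e(l)\le\rho\le\frac{10}{R_N}l=o(l)$. Since $p_X(l)\ge l+1$ always, $\liminf p_X(l)/l=1$. This completes the proof of Theorem B. $\square$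

## 10. Growth below $3n/2$ allows twenty letters: proof of Theorem C

### 10.1 Interpolating a substitution with few letters $1$

In Section 3 the letter $\bar c$ occurred once in each block. Now the rarer letter may occur a bounded number of times.

**Lemma 10.1.** For all $B\in\mathbb N$, $C\ge1$ there is $\kappa_0=\kappa_0(B,C)$ with the following property. Let $\varphi(0)=p$, $\varphi(1)=q$ be nonempty words and $\psi\colon\{0,1\}\to\{0,1\}^+$ such that $\psi(0),\psi(1)$ together contain at most $B$ letters $1$. Assume that $|p|,|q|$ differ by a factor $\le C$, and so do $|\varphi\psi(0)|,|\varphi\psi(1)|$. Then $\psi=\psi_0\psi_1\cdots\psi_r$ with all $|\psi_i(\cdot)|\le\kappa_0$ and all intermediate alphabets of size $\le B+5$. At each intermediate level the $\varphi\psi_0\cdots\psi_i$-images of letters have lengths within a factor $\kappa_0$ of each other and are factors of $\varphi\psi(0)$ or $\varphi\psi(1)$.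

*Proof.* Let $h=|p|$ and $\ell=\min(|\varphi\psi(0)|,|\varphi\psi(1)|)$. If $\ell<h$, then, since each letter has $\varphi$-length at least $h/C$, $|\psi(\cdot)|\le C\ell/(h/C)\le C^2$, and we take $r=0$. Otherwise let $2^Jh\le\ell<2^{J+1}h$.

**Step 1: cuts at scale $2^j$.** The purpose is to define the intermediate words. For $0\le j\le J$ and $z\in\{\psi(0),\psi(1)\}$: in each maximal run $0^e$ of $z$, cut after $x$ zeros of the run for every multiple $x$ of $2^j$ with $2^j\le x\le e-2^j$. The parts between neighboring cuts (or the ends of $z$) are the *scale-$j$ pieces*. Every cut at scale $j+1$ is a cut at scale $j$. For instance, at scale $j=1$ the word $z=1\,0^7\,1$ is cut after $2$ and $4$ zeros of its run into $100$, $00$, $0001$.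

**Step 2: lengths of pieces.** The purpose is to show that the scale-$j$ pieces are comparable. If a piece has a cut at one of its ends, then inside the run of that cut it contains at least $2^j$ zeros: it reaches either to the neighboring cut of the run, at distance $2^j$, or to the end of the run, at distance at least $2^j$. So its $\varphi$-length is at least $2^jh$. A piece without a cut at its ends is $z$ itself, with $|\varphi(z)|\ge\ell\ge2^jh$. Conversely, a piece contains at most $B$ letters $1$ and at most $B+1$ portions of runs, each with fewer than $2^{j+1}$ zeros. Indeed an uncut run has $e<2^{j+1}$ (otherwise $x=2^j$ would be a cut), after the last cut $x$ we have $e-x<2^{j+1}$ (otherwise $x+2^j$ would be a cut), and other portions have $2^j$ zeros. So all scale-$j$ pieces have $\varphi$-length in $[2^jh,\,K_12^jh]$ with $K_1=BC+2B+2$.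

**Step 3: number of pieces.** A piece that contains no $1$ and is neither the first nor the last piece of $z$ lies between two consecutive cuts of one run, so it is $0^{2^j}$. The other pieces number at most $k+2$ if $z$ has $k$ letters $1$. In total there are at most $(B+4)+1=B+5$ distinct scale-$j$ pieces.

**Step 4: the factorization.** Let the intermediate alphabets be the sets of pieces, as words, at scales $0,\dots,J$. Each scale-$(j+1)$ piece (fix one of its occurrences) is a product of scale-$j$ pieces, at most $K_12^{j+1}h/(2^jh)=2K_1$ of them. A scale-$0$ piece has at most $K_1h/(h/C)=K_1C$ letters. The words $\psi(0),\psi(1)$ are products of at most $C2^{J+1}h/(2^Jh)=2C$ scale-$J$ pieces. These decompositions define $\psi_0,\dots,\psi_{J+1}$ with product $\psi$. Take $\kappa_0=\max(C^2,2K_1,K_1C,2C)$. $\square$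

### 10.2 States and their loops

Let $X$ be infinite and minimal with $\limsup p(n)/n<3/2$, where $p=p_X$, $s=s_X$. Fix $0<\delta<\frac12$ and $n_0$ with $p(n)\le(\frac32-\delta)n$ for $n\ge n_0$ and $\delta n_0\ge1$. Call $n\ge n_0$ *good* if $s(n)=1$. Then by (4) there are a unique right special word $R_n$ and a unique left special word $L_n$ of length $n$, each with exactly two extensions.

**Definition.** A *state* is a word $w$ whose length $n$ is good and which satisfies $w=R_n=L_n$.

For a state $w$ take $u,v,\varphi,K$ from Lemma 4.1 with $R=w$, and call $u,v$ its *return words*. The letters preceding the final $w$ in $wu$ and in $wv$ are different, because $w$ is left special and every occurrence of $w$ in a point of $X$ is the final $w$ of a $wu$ or a $wv$.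

**Lemma 10.2.** $|u|+|v|=p(n)+1$. Hence $n+2\le|u|+|v|\le\frac32n$.

*Proof.* Consider the graph whose vertices are the words of length $n$ in $L(X)$ and whose edges are the words of length $n+1$, an edge going from its prefix to its suffix of length $n$. Reading $wu$ and $wv$ through a window of length $n$ gives two closed walks at $w$ with $|u|$ and $|v|$ edges, meeting $w$ only at their ends. Together they cover all edges, since every point of $X$ is cut into return words. Inside one walk no vertex $\ne w$ repeats: off $w$ the walk is forced, so after a repetition it would never return to $w$.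

The two loops share no vertex $\ne w$. Otherwise let $z$ be the first vertex $\ne w$ on the loop of $u$ that is also on the loop of $v$. Its predecessors on the two loops are not both $w$, since the two edges leaving $w$ have targets with different last letters. They are not one common vertex $\ne w$, by the choice of $z$. So they are distinct, and $z$ is left special, which contradicts $L_n=w\ne z$.

Hence all edges of the two loops are distinct (the two edges leaving $w$ are distinct too), and $|u|+|v|=p(n+1)=p(n)+1$. The inequalities follow from $p(n)\ge n+1$ and $p(n)+1\le(\frac32-\delta)n+1\le\frac32n$. $\square$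

**Lemma 10.3.** (a) Every right special $z$ with $|z|\ge n$ is a suffix of $w\varphi(y)$ for some $y\in RS(K)$. Conversely, if $y\in RS(K)$ then $w\varphi(y)$ is right special. (b) Right special words of length $\ge n$ have exactly two right extensions. (c) A bispecial $z$ with $|z|\ge n$ is $w\varphi(y)$ with $y\in K$.

*Proof.* The suffix of length $n$ of a right special $z$ is right special, so it is $w$; this gives (b), as $w$ has exactly two extensions. Write $z=xw\varphi(y_1)$ with the first occurrence of $w$ in $z$ displayed. If $x=\varepsilon$, then $z=w\varphi(y_1)$ and $y_1\in RS(K)$, since the letter after $z$ determines the next block. If $x\ne\varepsilon$, its last letter determines which return word, $\varphi(e)$ say, precedes. In every occurrence of $z$ in a point, the previous occurrence of $w$ starts before $z$. So $z$ is a suffix of $w\varphi(ey_1)$, and the two extensions of $z$ show $ey_1\in RS(K)$. The converse is Lemma 4.1(d). For (c), the prefix and the suffix of length $n$ of $z$ are left and right special, hence both $w$; use Lemma 4.1(a). $\square$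

Both letters recur in $K$, so $01,10\in K$. At least one of $00,11$ is in $K$, since otherwise $K$ would consist of factors of $(01)^\infty$, contrary to Lemma 4.1(c). The state is *neutral* if exactly one of $00,11$ is in $K$, and *strong* if both are.

**Lemma 10.4.** From any good $g$, going up through good lengths only, one reaches a state of length in $[g,g+p(g)]$.

*Proof.* Let $m$ be good with $R_m\ne L_m$. A right special word of length $m+1$ ends with $R_m$, and $R_m$ has only one left extension, by $e$ say. So $eR_m$ is the only candidate, and it has at most two extensions. Since $s(m+1)\ge1$, we get $s(m+1)=1$ and $R_{m+1}=eR_m$. Similarly $L_{m+1}=L_me'$, where $e'$ is the unique right extension of $L_m$. Let $j_m$ be the least $j\ge0$ such that some word of length $m+j$ in $L(X)$ has prefix $L_m$ and suffix $R_m$; so $j_m=0$ means $L_m=R_m$. If $j_m\ge1$, the same word has prefix $L_{m+1}$ and suffix $R_{m+1}$, so $j_{m+1}\le j_m-1$. Hence a state is reached after at most $j_g$ steps. In the graph of words of length $g$, the walk from $L_g$ to the first $R_g$ is forced and so has no repeated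 vertex. Thus $j_g\le p(g)-1$. $\square$

Good lengths exist, since otherwise $p(n)\ge2n-O(1)$. So there is a first state $W_0$. We now define which state follows a given state.

### 10.3 The neutral step

**Lemma 10.5.** Let $w$ be a neutral state. Name its return words $r$ (the one that can be repeated) and $\iota$ (the isolated one), say $r=\varphi(0)$, $\iota=\varphi(1)$, so $00\in K\not\ni11$. Let $m=\min E$ with $E=\{e:10^e1\in K\}$. Then $m\ge1$, and $w'=wr^m$ is a state with return words $r$ and $\iota r^m$. If $w'$ is neutral, its repeated return word is $\iota r^m$ and its isolated one is $r$.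

*Proof.* $E\subseteq[1,\infty)$ is finite by uniform recurrence, and not a singleton because $K$ is not periodic. If $y\in RS(K)$, then $y=0^i$, or $y$ ends with $10^i$; in the latter case $y1\in K$ gives $10^i1\in K$, so $i\ge m$. Since $w\varphi(x)$ ends with $w$ for all $x\in K$, the word $w\varphi(y)$ ends with $wr^m$, or it is $wr^i$ with $i<m$, a suffix of $wr^m$. By Lemma 10.3, every right special word of length in $[n,n+m|r|]$ is a suffix of $w'$ and has exactly two extensions; so these lengths are good.

The word $w'$ is right special because $0^m1,0^{m+1}\in K$ (there is $e>m$ in $E$). It is left special because $10^m$ and $0^{m+1}$ are in $K$ and the letters preceding the final $w$ in $w\iota$ and $wr$ differ. So $w'$ is a state.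

Occurrences of $w'$ in a point correspond to occurrences of $0^m$ in its coding. After $0^m$, if the next letter is $0$, the next occurrence of $0^m$ comes one letter later; this is the return word $r$. If the next letter is $1$, it is followed by at least $m$ zeros, and the next occurrence of $0^m$ is the one right after this $1$; this is the return word $\iota r^m$. Finally, $10^m1\in K$ is flanked by at least $m$ zeros on each side, so $0^m10^m10^m\in K$, and $\iota r^m$ can be repeated in the coding of $w'$. $\square$

We let $w'$ be the state that follows the neutral state $w$.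

### 10.4 The strong step

**Lemma 10.6.** Let $w$ be a strong state with return words $|u|\le|v|$. Let $g=\min\{m>n:s(m)=1\}$ and let $w'$ be the first state reached from $g$ as in Lemma 10.4. Then $w'$ exists. Its return words $u',v'$ are $\varphi(z_0),\varphi(z_1)$, where $z_0,z_1$ together contain at most $15$ letters $1$. Their lengths differ by a factor at most $C_1=C_1(\delta)$.

*Proof.* By Lemma 10.2, $|v|>n/2$.

**Step 1: two right special words for a while.** The purpose is a lower bound for $s$ just above $n$. Let $e_0,e_1\ge2$ be the maximal exponents of powers of $0,1$ in $K$. For $1\le i\le e_0-1$ and $1\le j\le e_1-1$, the words $0^i,1^j$ are in $RS(K)$, so $wu^i$ and $wv^j$ are right special. Their longest common suffix is $w$, by the different letters preceding the final $w$. Hence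
$$s(m)\ge2\quad\text{for }n<m\le n+\min\big((e_0-1)|u|,\,(e_1-1)|v|\big).\tag{11}$$

**Step 2: the next good length is near.** If $s(m)\geq 2$ for $n<m<M$, then $p(M)\ge p(n)+1+2(M-1-n)\ge2M-n$. Without a $g$ this would hold for all $M>n$, contrary to $p(M)\le\frac32M$. So $g$ exists, and $2g-n\le p(g)\le(\frac32-\delta)g$ gives
$$g\le\frac{2n}{1+2\delta},\qquad g-n\le\kappa n\quad\text{with}\quad\kappa=\frac{1-2\delta}{1+2\delta}<1 .$$
By Lemma 10.4, $w'$ exists and its length satisfies $g\le n'\le g+p(g)\le\frac52g\le5n$. So $|u'|+|v'|\le\frac32n'\le\frac{15}2n$.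

**Step 3: coding of the new return words.** By Lemma 10.3(c), $w'=w\varphi(y)$ with $y\in K$. The word $w'u'\in L(X)$ begins and ends with $w$, so by Lemma 4.1(a) it is $w\varphi(yz_0)$, that is, $u'=\varphi(z_0)$. As it ends with $w\varphi(y)$, the word $yz_0\in K$ ends with $y$. In the same way $v'=\varphi(z_1)$, and $yz_1\in K$ ends with $y$. Since $|v|>n/2$ and $|u'|+|v'|\le\frac{15}2n$, the words $z_0,z_1$ together contain at most $15$ letters $1$.

**Step 4: balance.** The purpose is a lower bound for $|u'|$ and $|v'|$. If both $z_0,z_1$ contain $1$, then $|u'|,|v'|\ge|v|>n/2\ge n'/10$. Otherwise some $z\in\{z_0,z_1\}$ is $0^i$ with $i\ge1$. If $y$ contained a $1$, say $y=y'10^t$, then $yz=y'10^{t+i}$ would not end with $y$. So $y=0^t$, and $yz=0^{t+i}\in K$ gives $t\le e_0-1$. Hence $g\le n'=n+t|u|\le n+(e_0-1)|u|$. As $s(g)=1$ and $g>n$, (11) shows that $g$ exceeds $n$ plus the minimum there; so the minimum is $(e_1-1)|v|$, and $g>n+(e_1-1)|v|\ge n+|v|$. Thus $|v|<\kappa n$, $|u|\ge n+2-|v|>(1-\kappa)n$, and $|u'|,|v'|\ge|u|\ge(1-\kappa)n'/5$. As $|u'|,|v'|\le\frac32n'$, in all cases the lengths differ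 by a factor at most $C_1=\max\big(15,\frac{15}{2(1-\kappa)}\big)$. $\square$

We let $w'$ be the state that follows the strong state $w$.

### 10.5 Balanced pairs and the twenty letters

Let $W_0,W_1,\dots$ be the states obtained from $W_0$ by successive neutral and strong steps. Their lengths increase strictly. For neutral $W_j$ write $r_j,\iota_j,m_j$ for the data of Lemma 10.5.

The first idea is to use the two return words of every $W_j$ as level words. After a neutral step they are $r$ and $\iota r^m$, whose lengths differ by a factor larger than $m$, and nothing bounds $m$; so (2) is out of reach this way. The remedy is to replace the short isolated word by its product with the word that always follows it, and to skip one kind of state altogether. Define: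

- type I ($j=0$, or $W_{j-1}$ strong): $\Pi_j$ is the pair of return words of $W_j$;
- type II ($W_{j-1}$ and $W_j$ neutral): $\Pi_j=(r_j,\ \iota_jr_j)$.

No pair is defined if $W_{j-1}$ is neutral and $W_j$ is strong; then $\Pi_{j+1}$ is of type I.

**Step 1: the pairs are balanced, lie in $L(X)$, and grow.** Type I pairs are balanced with the constant $C_1$ for $j\ge1$, by Lemma 10.6, and with some constant for $j=0$. For type II, Lemma 10.5 gives $r_j=\iota_{j-1}r_{j-1}^{m_{j-1}}$ and $\iota_j=r_{j-1}$, so $|\iota_j|\le|r_j|$ and the two lengths of $\Pi_j$ differ by a factor at most $2$. So all pairs are balanced with a common constant $C$. Their words are in $L(X)$; for $\iota_jr_j$ note that $\iota_j$ is always followed by $r_j$. By Lemma 10.2 the sum of the two lengths is at least $|W_j|+2$; by balance both lengths tend to infinity.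

**Step 2: in each transition one old word is used at most $15$ times.** The purpose is to apply Lemma 10.1 with $B=15$. Passing from a pair to the next one, the new words are words over the old pair in which one old word, the *heavy* one, occurs at most $15$ times in total:

- (a) $\Pi_j$ of type I, $W_j$ strong. The next pair is $\Pi_{j+1}$, of type I. By Lemma 10.6 the longer return word is heavy.
- (b) $\Pi_j$ of type I, $W_j$ and $W_{j+1}$ neutral. Since $r_{j+1}=\iota_jr_j^{m_j}$ and $\iota_{j+1}=r_j$, we have $\Pi_{j+1}=(\iota_jr_j^{m_j},\ r_j\iota_jr_j^{m_j})$. The heavy word is $\iota_j$, with $2$ occurrences.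
- (c) $\Pi_j$ of type I, $W_j$ neutral, $W_{j+1}$ strong. The return words of $W_{j+1}$ are $r_j$ and the longer one $\iota_jr_j^{m_j}$, and by Lemma 10.6 the latter occurs at most $15$ times in $\Pi_{j+2}$, the next pair. So $\iota_j$ is heavy and occurs at most $15$ times.
- (d) $\Pi_j=(P,Q)=(r_j,\iota_jr_j)$ of type II, $W_{j+1}$ neutral. As $\iota_jr_j^{m_j}=QP^{m_j-1}$, we have $\Pi_{j+1}=(QP^{m_j-1},\ PQP^{m_j-1})$. The heavy word is $Q$, with $2$ occurrences.
- (e) $\Pi_j=(P,Q)$ of type II, $W_{j+1}$ strong. The return words of $W_{j+1}$ are $P=r_j$ and the longer one $QP^{m_j-1}=\iota_jr_j^{m_j}$, which by Lemma 10.6 occurs at most $15$ times in the next pair $\Pi_{j+2}$. So $Q$ is heavy.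

A type II pair has $W_j$ neutral, so all cases are covered.

**Step 3: the $\mathcal S$-adic sequence.** Order each pair so that the letter $1$ codes the word that is heavy in the transition to the next pair. Let $\sigma_0$ map $0,1$ to the words of $\Pi_0$, and continue with the factorizations from Lemma 10.1, with $B=15$ and the constant $C$, of the successive transitions. Then $\#\mathcal A_n\le20$ for all $n\ge1$, so (1) holds. Condition (2) holds with $\max(C,\kappa_0)$, and (3) holds with the maximum of $\kappa_0$ and the lengths of the words of $\Pi_0$. All level words with $n\ge1$ are words of pairs or factors of such words, so they are in $L(X)$, and their lengths are unbounded. By Lemma 2.1, $X_{\boldsymbol\sigma}=X$. This proves the first statement of Theorem C.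

**Step 4: sharpness.** Let $X$ be a minimal subshift satisfying (i) and (ii). By the first statement, $\limsup p_X(n)/n\ge3/2$. The subshift of Theorem B satisfies (i), (ii) and $\limsup p_X(n)/n\le3/2$, so for it equality holds. Hence the minimum of $\limsup p_X(n)/n$ under (i), (ii) is exactly $3/2$, and it is attained by a subshift that also has $\sup_{n\ge1}\big(p_X(n+1)-p_X(n)\big)=2$. $\square$
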